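\title{Multiple recurrence along $k$-th roots of Bohr--Hamming balls}

\begin{abstract}
A Bohr--Hamming ball of radius $\ell$ is the set of integers $n$ for which $n\beta\in\mathbb T^r$ is $\varepsilon$-close to a given point in all but fewer than $\ell$ coordinates. We prove that for every $k\ge2$ and $\delta>0$ there is $k_0$ such that, for every proper ball $BH$ of radius $\ell\ge k_0$, the set $\{n\in\mathbb N:n^k\in BH\}$ is $(\delta,k)$-recurrent. This confirms a conjecture posed in a paper of Griesmer, with $k_0$ explicit in terms of the constant in Szemer\'edi's theorem. The proof encodes $n^k\beta$ in an affine extension of the system and uses a Bessel inequality relative to the Host--Kra factor $\mathcal Z_{k-1}$. We also prove versions for popular recurrence, for polynomials of degree $k$ and for exponents larger than $k$, and we show that the statement fails for $k=1$ and that $k_0$ must grow at least like $\log(1/\delta)$.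
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $\mathbb N=\{1,2,\dots\}$ and $\mathbb T=\mathbb R/\mathbb Z$, and let $\|x\|$ be the distance from $x\in\mathbb T$ to $0$. We write $e(t)=e^{2\pi it}$, $m$ for Haar measure on $\mathbb T^r$, and $\chi\cdot w=\sum_j\chi_jw_j$ for $\chi\in\mathbb Z^r$, $w\in\mathbb T^r$. A \emph{system} is a quadruple $(X,\mathcal B,\mu,T)$, where $(X,\mathcal B,\mu)$ is a probability space and $T:X\to X$ is an invertible transformation with $\mu(T^{-1}A)=\mu(A)$ for every measurable $A$; we often omit $\mathcal B$. When $k\in\mathbb N$ and a measurable set $A\subseteq X$ are given, we put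
\[
b(n)=\mu\bigl(A\cap T^{-n}A\cap T^{-2n}A\cap\dots\cap T^{-kn}A\bigr).
\]
For $\delta>0$, a set $S\subseteq\mathbb Z$ is \emph{$(\delta,k)$-recurrent} if for every system and every measurable $A$ with $\mu(A)\ge\delta$ there is $n\in S$ with $b(n)>0$. For $\delta>1$ the condition is empty, so we assume $\delta\le1$ throughout.

For $r,\ell\in\mathbb N$, $y\in\mathbb T^r$ and $\varepsilon>0$ let
\[
U=U(y,\ell,\varepsilon)=\{w\in\mathbb T^r:\ \|w_j-y_j\|\ge\varepsilon\text{ for fewer than }\ell\text{ indices }j\}.
\]
This set is the union, over $J\subseteq\{1,\dots,r\}$ with $|J|<\ell$, of the boxes $\{w:\|w_j-y_j\|<\varepsilon\text{ for }j\notin J\}$. So $U$ is open, and it contains every point that differs from $y$ in fewer than $\ell$ coordinates. For $\beta\in\mathbb T^r$, the \emph{Bohr--Hamming ball} of \emph{radius} $\ell$ is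
\[
BH(\beta,y,\ell,\varepsilon)=\{n\in\mathbb Z:\ n\beta\in U(y,\ell,\varepsilon)\}.
\]
The ball is \emph{proper} if $1,\beta_1,\dots,\beta_r$ are linearly independent over $\mathbb Q$ and $r>2\ell$. The independence condition refers to real lifts of the $\beta_j$, which we fix, and it says that $\chi\cdot\beta$ is irrational for every $\chi\in\mathbb Z^r\setminus\{0\}$. For $BH\subseteq\mathbb Z$ and $k\in\mathbb N$ put $BH^{1/k}=\{n\in\mathbb N:n^k\in BH\}$. The following conjecture is posed in \cite{Griesmer}.

\medskip
\noindent\textbf{Conjecture.} \emph{Fix an integer $k\ge3$. For every $\delta>0$ there is $k_0\in\mathbb N$, depending on $\delta$ and $k$, such that for every $r\in\mathbb N$ and every proper ball $BH=BH(\beta,y,\ell,\varepsilon)$ with $\ell\ge k_0$, $\varepsilon>0$ and $y\in\mathbb T^r$, the set $BH^{1/k}$ is $(\delta,k)$-recurrent.}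
\medskip

By Szemer\'edi's theorem $\mathbb N$ is $(\delta,k)$-recurrent, and for a smaller set $S$ one asks which systems can avoid it. Rotations are the simplest candidates. Let $y=(\frac12,\dots,\frac12)$, $\varepsilon<\frac12$, $r\ge\ell$, $Tx=x+\beta$ on $\mathbb T^r$, and $A=\{x:x_j\in[0,\frac12-\varepsilon)\text{ for }j\le\ell\}$. If $x$ and $x+n\beta$ lie in $A$, then $\|n\beta_j\|<\frac12-\varepsilon$, that is $\|n\beta_j-\frac12\|>\varepsilon$, for all $j\le\ell$, and so $n\notin BH$. Thus $BH$ is not $(\delta,1)$-recurrent when $\delta\le(\frac12-\varepsilon)^\ell$. The cost of this obstruction is exponential in $\ell$: the ball tolerates any $\ell-1$ bad coordinates, so $A$ has to confine $\ell$ of them. One would therefore guess that $BH$ is $(\delta,1)$-recurrent as soon as $\ell$ is large in terms of $\delta$. This guess is wrong for every $\delta<\frac12$, because $A$ can depend weakly on all $r$ coordinates at once (Proposition~\ref{prop:k1}). The conjecture asserts that the guess becomes right when $n$ is replaced by $n^k$ and one asks for $k$ returns.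

\subsection{Results}

Let $c(k,\delta)\in(0,1]$ be a number such that
\begin{equation}\label{eq:c}
\liminf_{N\to\infty}\frac1N\sum_{n\le N}b(n)\ge c(k,\delta)
\end{equation}
for every system and every $A$ with $\mu(A)\ge\delta$; sums over $n\le N$ start at $n=1$. Lemma~\ref{lem:sz} derives an explicit such number from Szemer\'edi's theorem.

\begin{theorem}\label{thm:main}
Let $k\ge2$, $\delta>0$, $c=c(k,\delta)$ and $k_0=1+\lfloor8\cdot24^4c^{-5}\rfloor$. For every $r$ and every proper ball $BH=BH(\beta,y,\ell,\varepsilon)$ with $\ell\ge k_0$, $\varepsilon>0$ and $y\in\mathbb T^r$, the set $BH^{1/k}$ is $(\delta,k)$-recurrent. In particular the conjecture holds.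
\end{theorem}

The numerical constants are not optimized, but $k_0$ cannot be independent of $\delta$: it must be at least $k^{-1}\log_2(1/\delta)$ (Proposition~\ref{prop:log}).

In ergodic systems the same argument finds many $n$ with $b(n)$ nearly as large as its mean, under a condition on $\ell$ that depends on neither $k$ nor $\mu(A)$. A system is \emph{ergodic} if every invariant set has measure $0$ or $1$, and \emph{standard} if, up to null sets, $\mu$ is a Borel probability measure on a Polish space. The \emph{lower density} of $S\subseteq\mathbb N$ is $\liminf_N|S\cap[1,N]|/N$.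

\begin{theorem}\label{thm:popular}
Let $k\ge2$, $0<\tau<1$ and $\ell\ge1+8\cdot24^4\tau^{-5}$. Let $BH$ be a proper ball of radius $\ell$, let $(X,\mu,T)$ be an ergodic standard system and let $A\subseteq X$ be measurable. Then $L=\lim_N\frac1N\sum_{n\le N}b(n)$ exists, and $\{n\in BH^{1/k}:b(n)>L-\tau\}$ has positive lower density.
\end{theorem}

Only the top-degree coefficients of the polynomials $\beta_jn^k$ matter.

\begin{theorem}\label{thm:poly}
Let $k\ge2$, $\delta>0$, $\varepsilon>0$, $y\in\mathbb T^r$, and $\ell\ge k_0$ with $k_0$ as in Theorem~\ref{thm:main}. Let $P_1,\dots,P_r$ be real polynomials of degree at most $k$ whose coefficients $\beta_1,\dots,\beta_r$ of $t^k$ are such that $1,\beta_1,\dots,\beta_r$ are linearly independent over $\mathbb Q$. Then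
\[
\{n\in\mathbb N:\ \|P_j(n)-y_j\|\ge\varepsilon\text{ for fewer than }\ell\text{ indices }j\}
\]
is $(\delta,k)$-recurrent. In particular, if $Q\in\mathbb Z[t]$ has degree $k$ and $BH$ is a proper ball of radius $\ell\ge k_0$, then $\{n\in\mathbb N:Q(n)\in BH\}$ is $(\delta,k)$-recurrent.
\end{theorem}

If the exponent exceeds the number of returns, no condition on the radius is needed.

\begin{theorem}\label{thm:large}
If $d>k\ge1$, then $BH^{1/d}$ is $(\delta,k)$-recurrent for every proper ball $BH$, of any radius $\ell\ge1$, and every $\delta>0$.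
\end{theorem}

So the exponent $d=k$ of the conjecture is the first one, coming from above, at which the radius matters. At the other end, a $(\delta,k)$-recurrent set is $(\delta,1)$-recurrent, so by Proposition~\ref{prop:k1} the exponent $d=1$ fails for every $k\ge1$ and every $\ell$ when $\delta<\frac12$. We make no claim about the exponents $2\le d<k$.

\subsection{The method}

Distribute the weights $b(n)$ over the points $n^k\beta$ and average. The limit is a positive measure on $\mathbb T^r$ of mass at least $c$, and we must show that it charges $U$. We show that it has a density whose Fourier series is, up to a uniform error $c/4$, supported on a set of characters whose size is bounded in terms of $c$ alone. A function of few characters takes each of its values at a point that differs from $y$ in few coordinates, and such a point lies in $U$. Section~\ref{sec:model} carries this out by hand for $k=2$ in an explicit system, where each Fourier coefficient is a product of three square-summable factors: two of them make the series converge and the third makes its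 tail small. For $k=1$ the third factor is missing. Section~\ref{sec:tools} collects the ergodic tools, Section~\ref{sec:fourier} proves the Fourier estimate in general, and Section~\ref{sec:proofs} deduces the theorems.

\section{Affine systems and a model case}\label{sec:model}

\subsection{Reading $n^k\beta$ from $k+1$ points of an orbit}

In a rotation, $n\beta$ is the difference of two points of an orbit. We want a system in which $n^k\beta$ is a fixed integer combination of the points at times $0,n,\dots,kn$. The $k$-th difference of a polynomial of degree $k$ does this, so we take a system whose orbits are polynomial. For $q\in\mathbb N$ and $\gamma\in\mathbb R$ define $\sigma_{q,\gamma}:\mathbb T^q\to\mathbb T^q$ by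
\[
\sigma_{q,\gamma}(\xi_1,\dots,\xi_q)=(\xi_1+\gamma,\ \xi_2+\xi_1,\ \dots,\ \xi_q+\xi_{q-1}).
\]
This is a group automorphism followed by a translation, so it is a homeomorphism that preserves Haar measure. Let $\Delta_hp(t)=p(t+h)-p(t)$. If $p$ has degree at most $s$ and $\alpha$ is its coefficient of $t^s$, then $\Delta_hp$ has degree at most $s-1$ and its coefficient of $t^{s-1}$ is $sh\alpha$.

\begin{lemma}\label{lem:affine}
Let $\xi\in\mathbb T^q$, and let $z_t\in\mathbb T$ be the last coordinate of $\sigma_{q,\gamma}^t\xi$. There is a real polynomial $p$ of degree at most $q$, with coefficient $\gamma/q!$ of $t^q$, such that $z_t=p(t)\bmod1$ for all integers $t\ge0$. Moreover, for all $n\in\mathbb N$,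
\[
\sum_{i=0}^q(-1)^{q-i}\binom qi z_{in}=n^q\gamma\quad\text{in }\mathbb T.
\]
\end{lemma}

\begin{proof}
Lift the $\xi_s$ to $\mathbb R$ and put $\xi_0=\gamma$. The $s$-th coordinate of $\sigma_{q,\gamma}^t\xi$ is $\sum_{a=0}^s\binom ta\xi_{s-a}$. Indeed, this holds for $t=0$, and one application of the map adds the $(s-1)$-st expression to the $s$-th, which by Pascal's rule $\binom ta+\binom t{a-1}=\binom{t+1}a$ replaces $t$ by $t+1$. So $p(t)=\binom tq\gamma+\sum_{a<q}\binom ta\xi_{q-a}$ works. The left side of the identity is $\Delta_n^qp(0)$, and $\Delta_n^qp$ is the constant $q!\,n^q\cdot\gamma/q!$.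
\end{proof}

The \emph{affine system of degree $k$ over $\beta$} is $Y=\mathbb T^{kr}$ with Haar measure $m_Y$ and $\sigma=\sigma_{k,\beta_1}\times\dots\times\sigma_{k,\beta_r}$. Let $z(\xi)\in\mathbb T^r$ be the vector of the $r$ last coordinates of $\xi\in Y$, and let $c_i=(-1)^{k-i}\binom ki$. By Lemma~\ref{lem:affine},
\begin{equation}\label{eq:identity}
\sum_{i=0}^kc_i\,z(\sigma^{in}\xi)=n^k\beta\qquad\text{for every }\xi\in Y,\ n\in\mathbb N.
\end{equation}
This identity turns the rotation obstruction of the introduction into one for $BH^{1/k}$.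

\begin{proposition}\label{prop:log}
Let $k,\ell\in\mathbb N$ and $0<\delta<2^{-k\ell}$. There is a proper ball $BH$ of radius $\ell$ such that $BH^{1/k}$ is not $(\delta,k)$-recurrent. Hence every $k_0$ with the property stated in Theorem~\ref{thm:main} satisfies $k_0>\ell$ for all such $\ell$, and so $k_0\ge k^{-1}\log_2(1/\delta)$.
\end{proposition}

\begin{proof}
Choose $\varepsilon\in(0,\frac12)$ with $\delta\le(2^{-k}(1-2\varepsilon))^\ell$, take any proper ball with this $\varepsilon$, radius $\ell$ and $y=(\frac12,\dots,\frac12)$, and put $\lambda=2^{-k}(\frac12-\varepsilon)$. In the affine system let $A=\{\xi:\|z_j(\xi)\|<\lambda\text{ for }j\le\ell\}$, so $m_Y(A)=(2\lambda)^\ell\ge\delta$. If $\xi,\sigma^n\xi,\dots,\sigma^{kn}\xi\in A$, then \eqref{eq:identity} and $\sum_i|c_i|=2^k$ give $\|n^k\beta_j\|<\frac12-\varepsilon$, hence $\|n^k\beta_j-\frac12\|>\varepsilon$, for all $j\le\ell$. So $n^k\notin BH$, and $b(n)=0$ on $BH^{1/k}$. For the last inequality let $\theta=k^{-1}\log_2(1/\delta)$. If $\theta\le1$ it is trivial, and otherwise $\ell=\lceil\theta\rceil-1<\theta$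 is allowed and gives $k_0\ge\lceil\theta\rceil$.
\end{proof}

\subsection{Functions of few characters}

The only properties of $U$ that we use are that it is open and that it contains the points differing from $y$ in fewer than $\ell$ coordinates. The second one enters through the following lemma.

\begin{lemma}\label{lem:few}
Let $I(w)=\sum_{\chi\in\mathbb Z^r}a(\chi)e(-\chi\cdot w)$ with $\sum_\chi|a(\chi)|<\infty$, and let $\Gamma\subseteq\mathbb Z^r$ be finite with $\sum_{\chi\notin\Gamma}|a(\chi)|\le\theta$. For all $u,y\in\mathbb T^r$ there is $w_0\in\mathbb T^r$ that differs from $y$ in at most $|\Gamma|$ coordinates and satisfies $|I(w_0)-I(u)|\le2\theta$.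
\end{lemma}

\begin{proof}
Let $\Lambda$ be the integer matrix with rows $\chi\in\Gamma$, and let $J$ index a maximal set of linearly independent columns, so $|J|=\operatorname{rank}\Lambda\le|\Gamma|$. These columns span the column space of $\Lambda$ over $\mathbb R$. Lift $u-y$ to $x\in\mathbb R^r$ and choose $v\in\mathbb R^r$ with $v_j=0$ for $j\notin J$ and $\Lambda v=\Lambda x$. Put $w_0=y+v\bmod1$. Since $\Lambda$ has integer entries, $\chi\cdot w_0=\chi\cdot u$ in $\mathbb T$ for $\chi\in\Gamma$. So the terms with $\chi\in\Gamma$ cancel in $I(w_0)-I(u)$, and each other term is at most $2|a(\chi)|$ in modulus.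
\end{proof}

\subsection{The model case}\label{sub:model}

Let $k=2$, let $BH$ be a proper ball, and take as system the affine system of degree $2$ over $\beta$, with points $(\xi',z)\in\mathbb T^r\times\mathbb T^r$ and $\sigma(\xi',z)=(\xi'+\beta,z+\xi')$. Let $B\subseteq\mathbb T^r$ be measurable with $m(B)\ge\delta$, and let $A=\{(\xi',z):z\in B\}$. We show that $b(n)>0$ for some $n\in BH^{1/2}$ if $\ell>16\delta^{-6}$.

Fix $n\ge1$. At times $0$ and $n$ the last coordinate is $u=z$ and $v=z+n\xi'+\binom n2\beta$. The pair $(u,v)$ is uniformly distributed in $\mathbb T^{2r}$, because $\xi'\mapsto n\xi'$ preserves $m$. By \eqref{eq:identity}, with $(c_0,c_1,c_2)=(1,-2,1)$, the last coordinate at time $2n$ is $2v-u+n^2\beta$. With $\phi=1_B$ we get $b(n)=I(n^2\beta)$, where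
\[
I(w)=\iint\phi(u)\,\phi(v)\,\phi(2v-u+w)\,dm(u)\,dm(v),
\]
a continuous function because translation is continuous in $L^1(m)$. Let $\hat\phi(\chi)=\int\phi(w)e(\chi\cdot w)\,dm(w)$. The substitution $w=x-2v+u$ gives
\[
a(\chi):=\int I(w)e(\chi\cdot w)\,dm(w)=\hat\phi(c_0\chi)\,\hat\phi(c_1\chi)\,\hat\phi(c_2\chi)=\hat\phi(\chi)^2\,\hat\phi(-2\chi).
\]
By Parseval's identity $\sum_\chi|\hat\phi(c_i\chi)|^2\le1$ for each $i$. So $\sum_\chi|a(\chi)|\le1$ and $I(w)=\sum_\chi a(\chi)e(-\chi\cdot w)$. Let $\theta=\delta^3/4$ and $\Gamma=\{\chi:|\hat\phi(\chi)|>\theta\}$. Then $|\Gamma|\le\theta^{-2}=16\delta^{-6}$, and by the Cauchy--Schwarz inequality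
\begin{equation}\label{eq:modeltail}
\sum_{\chi\notin\Gamma}|a(\chi)|\le\theta\sum_\chi|\hat\phi(-2\chi)|\,|\hat\phi(\chi)|\le\theta .
\end{equation}
Since $\int I\,dm=a(0)=m(B)^3\ge\delta^3$, there is $u$ with $I(u)\ge\delta^3$. Lemma~\ref{lem:few} gives $w_0$ with $I(w_0)\ge\delta^3/2$ that differs from $y$ in at most $16\delta^{-6}<\ell$ coordinates, so $w_0\in U$. Thus $I>0$ on a nonempty open subset of $U$. Recall Weyl's equidistribution theorem: if $\chi\cdot\beta$ is irrational for all $\chi\ne0$, then $\frac1N\sum_{n\le N}\varphi(n^k\beta)\to\int\varphi\,dm$ for every continuous $\varphi$. So $n^2\beta$ visits that open subset, and then $n\in BH^{1/2}$ and $b(n)>0$.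

The same computation shows why the neighboring cases differ. If we keep the exponent $2$ and ask for one return only, then $m_Y(A\cap\sigma^{-n}A)=m(B)^2$ for every $n\ge1$ by the uniform distribution of $(u,v)$: two points do not see $n^2\beta$, as in Theorem~\ref{thm:large}. If $k=1$ and the system is the rotation by $\beta$, then $b(n)=I(n\beta)$ with $I(w)=\int\phi(u)\phi(u+w)\,dm(u)$ and $a(\chi)=|\hat\phi(\chi)|^2$. The series still converges absolutely, but no factor is left to produce the $\theta$ in \eqref{eq:modeltail}: many small coefficients may carry much of the sum.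

\subsection{The case $k=1$}

That this is a true obstruction is shown by K\v{r}\'i\v{z}'s construction, in which $A$ is defined by a majority vote among the coordinates.

\begin{proposition}\label{prop:k1}
For every $\delta<\frac12$ and every $\ell\in\mathbb N$ there is a proper ball $BH$ of radius $\ell$ that is not $(\delta,1)$-recurrent. Hence $BH^{1/1}=BH\cap\mathbb N$ is not $(\delta,1)$-recurrent either.
\end{proposition}

\begin{proof}
Let $r>\max(2\ell,4)$, $\varepsilon=1/r$, $y=(\frac12,\dots,\frac12)$, let $1,\beta_1,\dots,\beta_r$ be independent over $\mathbb Q$, and let $T$ be the rotation by $\beta$ on $(\mathbb T^r,m)$. Put $\Phi(x)=|\{j:x_j\in[\varepsilon,\frac12-\varepsilon]\}|$ and $A=\{x:\Phi(x)\ge(r+\ell)/2\}$. Let $n\in BH$. For all but at most $\ell-1$ indices $j$ we have $n\beta_j\in(\frac12-\varepsilon,\frac12+\varepsilon)$, and if such a $j$ is counted by $\Phi(x)$, then $x_j+n\beta_j\in(\frac12,1)$, so $j$ is not counted by $\Phi(x+n\beta)$. Hence $\Phi(x+n\beta)\le r-\Phi(x)+\ell-1$. If $x$ and $x+n\beta$ were both in $A$, this would give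 $r+\ell\le r+\ell-1$. So $A\cap T^{-n}A=\varnothing$ for all $n\in BH$.

It remains to see that $m(A)\ge\delta$ for large $r$. Let $\Phi'(x)=|\{j:x_j\in[0,\frac12]\}|$, a binomial variable with parameters $r$ and $\frac12$. The difference $\Phi'-\Phi\ge0$ has mean $r\cdot2\varepsilon=2$, so by Markov's inequality
\[
m(A)\ge m\bigl(\Phi'\ge\tfrac{r+\ell}2+r^{1/4}\bigr)-2r^{-1/4}.
\]
The threshold exceeds the mean $r/2$ of $\Phi'$ by $o(\sqrt r)$, so the right side tends to $\frac12$ by the central limit theorem.
\end{proof}

\section{Ergodic tools}\label{sec:tools}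

\subsection{A uniform lower bound for the mean of $b(n)$}

Szemer\'edi's theorem states that for $k\in\mathbb N$ and $\alpha>0$ there is $M$ such that every subset of $\{1,\dots,M\}$ with at least $\alpha M$ elements contains a progression $a,a+q,\dots,a+kq$ with $q\ge1$.

\begin{lemma}\label{lem:sz}
Let $M$ be as above with $\alpha=\delta/2$. Then \eqref{eq:c} holds with $c(k,\delta)=\delta/(2M^3)$.
\end{lemma}

\begin{proof}
Fix $h\ge1$ and let $G(x)=\{j\le M:T^{jh}x\in A\}$. Let $p=\mu\{x:|G(x)|\ge\delta M/2\}$. Then $\delta M\le\int|G|\,d\mu\le pM+\delta M/2$, so $p\ge\delta/2$. For $x$ in that event $G(x)$ contains a progression with $1\le a\le M$ and $1\le q<M$, and therefore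
\[
\frac\delta2\le\sum_{a\le M}\sum_{q<M}\mu\Bigl(\bigcap_{i=0}^kT^{-(a+iq)h}A\Bigr)=M\sum_{q<M}b(qh).
\]
Sum over $h\le H$. Each $n\le MH$ equals $qh$ with $q<M$ in at most $M$ ways, so $\sum_{n\le MH}b(n)\ge H\delta/(2M^2)$. For $MH\le N<M(H+1)$ this gives $\frac1N\sum_{n\le N}b(n)\ge\frac H{H+1}\cdot\frac\delta{2M^3}$.
\end{proof}

\subsection{Ergodic decomposition}

The structure theory below applies to ergodic standard systems, while recurrence concerns all systems. The link is the ergodic decomposition: an invariant measure $\mu$ of a standard system is an integral $\mu=\int\mu_t\,dP(t)$ of ergodic invariant probability measures $\mu_t$.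

\begin{lemma}\label{lem:reduce}
Let $S\subseteq\mathbb N$. Suppose that for every ergodic standard system and every $A$ with $\mu(A)\ge\delta$ there is $n\in S$ with $b(n)>0$. Then $S$ is $(\delta,k)$-recurrent.
\end{lemma}

\begin{proof}
Suppose that some system has a set $A$ with $\mu(A)\ge\delta$ and $b(n)=0$ for all $n\in S$. For a finite set of times $t\in\mathbb Z$, consider the joint law of the variables $1_A(T^{t+a}x)$, where $a$ is so large that all $t+a\ge0$. It does not depend on $a$, because $T$ preserves $\mu$; invertibility is not needed here. These laws are consistent, so by the Kolmogorov extension theorem they define a shift-invariant measure $\mu'$ on $\{0,1\}^{\mathbb Z}$. For $A'=\{\omega:\omega_0=1\}$ we have $\mu'(A')=\mu(A)$, and the numbers $b(n)$ for $(\mu',A')$ and for $(\mu,A)$ agree. Write $\mu'=\int\mu_t\,dP(t)$, and let $b_t(n)$ be computed with $\mu_t$. Since $\int b_t(n)\,dP(t)=0$ for $n\in S$ and $S$ is countable, almost every $t$ has $b_t(n)=0$ for all $n\in S$. Since $\int\mu_t(A')\,dP(t)\ge\delta$, the set of $t$ with $\mu_t(A')\ge\delta$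 has positive measure. A $t$ with both properties contradicts the hypothesis.
\end{proof}

A general system contains no coordinate $z$, so we adjoin one by passing to $X\times Y$. The product measure need not be ergodic, but one of its components serves.

\begin{lemma}\label{lem:join}
Let $(X,\mu,T)$ be an ergodic standard system and $(Y,m_Y,\sigma)$ a standard system. There is an ergodic $(T\times\sigma)$-invariant probability measure $\rho$ on $X\times Y$ whose marginal on $X$ is $\mu$.
\end{lemma}

\begin{proof}
Write $\mu\times m_Y=\int\rho_t\,dP(t)$ with $\rho_t$ ergodic, and let $\mu_t$ be the marginal of $\rho_t$ on $X$. Each $\mu_t$ is $T$-invariant and $\int\mu_t\,dP(t)=\mu$. If $P(D)>0$, then $P(D)^{-1}\int_D\mu_t\,dP(t)$ is invariant and absolutely continuous with respect to $\mu$; its density is an invariant function, hence constant by ergodicity, so this measure equals $\mu$. Thus for each measurable $C\subseteq X$ we have $\int_D\mu_t(C)\,dP(t)=P(D)\mu(C)$ for all $D$, and so $\mu_t(C)=\mu(C)$ for almost every $t$. Letting $C$ run through a countable generating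 algebra gives $\mu_t=\mu$ for almost every $t$.
\end{proof}

\subsection{Host--Kra seminorms and factors}

Let $(Z,\rho,R)$ be an ergodic standard system, and let $D_hF=\overline F\cdot F\circ R^h$. We use the following results of \cite{HK}.
\begin{itemize}
\item[(HK1)] There are seminorms $|\!|\!|\cdot|\!|\!|_s$ on $L^\infty(\rho)$, $s\ge1$, with $|\!|\!|F|\!|\!|_1=|\int F\,d\rho|$ and
\[
|\!|\!|F|\!|\!|_{s+1}^{2^{s+1}}=\lim_{H\to\infty}\frac1H\sum_{h=1}^H|\!|\!|D_hF|\!|\!|_s^{2^s}.
\]
For each $s\ge1$ there is an $R$-invariant sub-$\sigma$-algebra $\mathcal Z_{s-1}$ such that $|\!|\!|F|\!|\!|_s=0$ if and only if $\mathbb E(F|\mathcal Z_{s-1})=0$.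
\item[(HK2)] If $F_1,\dots,F_k\in L^\infty(\rho)$ and $\mathbb E(F_j|\mathcal Z_{k-1})=0$ for some $j$, then $\frac1N\sum_{n\le N}\prod_{i=1}^kF_i\circ R^{in}\to0$ in $L^2(\rho)$.
\item[(HK3)] For all $F_1,\dots,F_k\in L^\infty(\rho)$ the averages $\frac1N\sum_{n\le N}\prod_{i=1}^kF_i\circ R^{in}$ converge in $L^2(\rho)$.
\end{itemize}
Here $\mathbb E(\cdot|\mathcal Z)$ is conditional expectation; it is positive, preserves integrals, and satisfies $\mathbb E(GF|\mathcal Z)=G\,\mathbb E(F|\mathcal Z)$ for bounded $\mathcal Z$-measurable $G$. Invariance of $\mathcal Z$ implies that $G\circ R$ is $\mathcal Z$-measurable when $G$ is. Fact (HK3) is needed only for Theorem~\ref{thm:popular}.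

For example, let $|F|=1$ and $F\circ R=\lambda F$ with $\lambda\ne1$. Then $\int F\,d\rho=\lambda\int F\,d\rho$, so $|\!|\!|F|\!|\!|_1=0$, while $D_hF=\lambda^h$ gives $|\!|\!|F|\!|\!|_2=1$. Such an $F$ is a phase of degree $1$ along orbits. Each $D_h$ lowers the degree of a polynomial phase by one, and this reduces the next lemma to the example.

\begin{lemma}\label{lem:phase}
Let $k\ge1$, let $\theta$ be irrational, and let $F:Z\to\mathbb C$ be measurable. Suppose that for every $\zeta\in Z$ there is a real polynomial $p_\zeta$ of degree $k$ with leading coefficient $\theta/k!$ such that $F(R^t\zeta)=e(p_\zeta(t))$ for all integers $t\ge0$. Then $\mathbb E(F|\mathcal Z_{k-1})=0$.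
\end{lemma}

\begin{proof}
Let $h_1,\dots,h_{k-1}\ge1$ and $G=D_{h_{k-1}}\cdots D_{h_1}F$. Then $G(R^t\zeta)=e(\Delta_{h_{k-1}}\cdots\Delta_{h_1}p_\zeta(t))$ for $t\ge0$, and the exponent has degree $1$ and slope $(kh_1)((k-1)h_2)\cdots(2h_{k-1})\,\theta/k!=h_1\cdots h_{k-1}\theta$. Comparing $t=1$ with $t=0$ gives $G\circ R=\lambda G$ with $\lambda=e(h_1\cdots h_{k-1}\theta)\ne1$, so $\int G\,d\rho=0$. Applying the recursion in (HK1) $k-1$ times writes $|\!|\!|F|\!|\!|_k^{2^k}$ as an iterated limit of averages of the numbers $|\int G\,d\rho|^2=0$. Now use the second part of (HK1).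
\end{proof}

\section{The Fourier estimate}\label{sec:fourier}

Throughout this section $(X,\mu,T)$ is an ergodic standard system and $A\subseteq X$ is measurable.

\subsection{Phase extensions}

We isolate the two properties of $X\times Y$ that the proof uses, so that $n^k\beta$ and general polynomials are treated at once.

\begin{definition}\label{def:phase}
Let $k\ge1$ and let $(w_n)_{n\ge1}$ be a sequence in $\mathbb T^r$. A \emph{phase extension of degree $k$ for $(w_n)$} consists of an ergodic standard system $(Z,\rho,R)$, a measurable map $\pi:Z\to X$ with $\pi\circ R=T\circ\pi$ that carries $\rho$ to $\mu$, and measurable maps $\Psi_0,\dots,\Psi_k:Z\to\mathbb T^r$ such that, with $F_{i,\chi}=e(\chi\cdot\Psi_i)$,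
\begin{itemize}
\item[(P1)] $\sum_{i=0}^k\Psi_i\circ R^{in}=w_n$ on $Z$, for every $n\ge1$;
\item[(P2)] $\mathbb E(F_{i,\chi}|\mathcal Z_{k-1})=0$ for $0\le i\le k$ and $\chi\in\mathbb Z^r\setminus\{0\}$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:exists}
Let $k\ge1$, and let $P_1,\dots,P_r$ be real polynomials of degree at most $k$ with $P_j(0)=0$, whose coefficients $\beta_j$ of $t^k$ are such that $1,\beta_1,\dots,\beta_r$ are independent over $\mathbb Q$. Then there is a phase extension of degree $k$ for $w_n=(P_1(n),\dots,P_r(n))$.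
\end{lemma}

\begin{proof}
We construct a system $(Y,m_Y,\sigma)$ and maps $\Psi_i$ on $Y$, and we take $Z=X\times Y$, $R=T\times\sigma$, $\pi$ the projection to $X$, and $\rho$ from Lemma~\ref{lem:join}. The facts below hold at every point of $Y$, so the marginal of $\rho$ on $Y$ is irrelevant.

First let $P_j(t)=\beta_jt^k$. Take the affine system of degree $k$ over $\beta$ and $\Psi_i=c_iz$. Then (P1) is \eqref{eq:identity}. By Lemma~\ref{lem:affine}, $F_{i,\chi}(R^t\zeta)=e(p_\zeta(t))$, where $p_\zeta$ has degree at most $k$ and coefficient $c_i\,\chi\cdot\beta/k!$ of $t^k$. For $\chi\ne0$ the number $c_i\,\chi\cdot\beta$ is irrational, because $c_i$ is a nonzero integer, and Lemma~\ref{lem:phase} gives (P2).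

In general write $P_j(t)=\sum_{q=1}^k\gamma_{j,q}t^q$ with $\gamma_{j,k}=\beta_j$, and use one affine map for each monomial. Let $(Y,m_Y,\sigma)$ be the product over $j\le r$, $q\le k$ of the systems $(\mathbb T^q,\sigma_{q,\gamma_{j,q}})$, let $z_{j,q}$ be the last coordinate of the factor $(j,q)$, and let the $j$-th coordinate of $\Psi_i$ be
\[
\Psi_{i,j}=\sum_{q=\max(i,1)}^k(-1)^{q-i}\binom qi z_{j,q}.
\]
Exchanging the sums and applying Lemma~\ref{lem:affine} to each factor,
\[
\sum_{i=0}^k\Psi_{i,j}\circ\sigma^{in}=\sum_{q=1}^k\sum_{i=0}^q(-1)^{q-i}\binom qi z_{j,q}\circ\sigma^{in}=\sum_{q=1}^k\gamma_{j,q}n^q=P_j(n).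
\]
Along an orbit $z_{j,q}$ is a polynomial of degree at most $q$, so only the terms with $q=k$ contribute to the coefficient of $t^k$ in $\chi\cdot\Psi_i$. This coefficient is again $c_i\,\chi\cdot\beta/k!$, and (P2) follows from Lemma~\ref{lem:phase}.
\end{proof}

Apart from Weyl's theorem in the proof of Theorem~\ref{thm:popular}, this is the only place where the independence of $1,\beta_1,\dots,\beta_r$ is used. Some such condition is needed: for $\beta=0$, $y=(\frac12,\dots,\frac12)$, $\varepsilon\le\frac12$ and $r\ge\ell$ the ball is empty. The condition $r>2\ell$ is not used in the proofs of Theorems~\ref{thm:main}--\ref{thm:large}.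

Fix a phase extension of degree $k$ and let $f=1_A\circ\pi$. By (P1), $\prod_{i=0}^kF_{i,\chi}\circ R^{in}$ is the constant $e(\chi\cdot w_n)$, and $\int\prod_{i=0}^kf\circ R^{in}\,d\rho=b(n)$ because $\pi$ carries $\rho$ to $\mu$. Hence
\begin{equation}\label{eq:twist}
b(n)\,e(\chi\cdot w_n)=\int\prod_{i=0}^k(fF_{i,\chi})\circ R^{in}\,d\rho .
\end{equation}
The twisted averages of $b(n)$ are thus untwisted multiple averages on $Z$.

\subsection{A relative Bessel inequality}

The natural analogues of the numbers $\hat\phi(c_i\chi)$ of Section~\ref{sub:model} are the integrals $\int fF_{i,\chi}\,d\rho$. In general the averages of \eqref{eq:twist} are not controlled by these integrals; what (HK2) offers is control by the conditional expectations on $\mathcal Z:=\mathcal Z_{k-1}$. So we put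
\[
g_{i,\chi}=\mathbb E(fF_{i,\chi}|\mathcal Z),\qquad|g_{i,\chi}|\le1,
\]
and we need a substitute for Parseval's identity. It exists because the degree of the phases equals the number of returns: by (P2) the functions $F_{i,\chi}$ are orthonormal relative to the very $\sigma$-algebra that appears in (HK2). For an exponent $d<k$, Lemma~\ref{lem:phase} would concern $\mathcal Z_{d-1}$ while (HK2) requires $\mathcal Z_{k-1}$, and the argument would stop here.

\begin{lemma}\label{lem:bessel}
For each $i$ we have $\sum_\chi|g_{i,\chi}|^2\le1$ almost everywhere, and hence $\sum_\chi\|g_{i,\chi}\|_2^2\le1$.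
\end{lemma}

\begin{proof}
Fix $i$ and drop it from the notation. Since $F_{\chi'}\overline{F_\chi}=F_{\chi'-\chi}$, property (P2) gives $\mathbb E(F_{\chi'}\overline{F_\chi}|\mathcal Z)=1_{\chi=\chi'}$. Let $\Omega\subseteq\mathbb Z^r$ be finite, $\psi=\sum_{\chi\in\Omega}g_\chi\overline{F_\chi}$ and $\Sigma=\sum_{\chi\in\Omega}|g_\chi|^2$. The $g_\chi$ are $\mathcal Z$-measurable, so
\[
\mathbb E(f\overline\psi|\mathcal Z)=\sum_{\chi\in\Omega}\overline{g_\chi}\,\mathbb E(fF_\chi|\mathcal Z)=\Sigma,\qquad
\mathbb E(|\psi|^2|\mathcal Z)=\sum_{\chi,\chi'\in\Omega}g_\chi\overline{g_{\chi'}}\,\mathbb E(\overline{F_\chi}F_{\chi'}|\mathcal Z)=\Sigma .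
\]
Therefore $0\le\mathbb E(|f-\psi|^2|\mathcal Z)=\mathbb E(f^2|\mathcal Z)-2\Sigma+\Sigma\le1-\Sigma$. Let $\Omega$ increase to $\mathbb Z^r$ and integrate.
\end{proof}

\subsection{The tail of the Fourier series}

The averages $\frac1N\sum_{n\le N}b(n)e(\chi\cdot w_n)$ are bounded by $1$ and $\mathbb Z^r$ is countable, so by a diagonal argument there are sequences $N_s\to\infty$ along which
\begin{equation}\label{eq:a}
a(\chi)=\lim_{s\to\infty}\frac1{N_s}\sum_{n\le N_s}b(n)\,e(\chi\cdot w_n)
\end{equation}
exists for all $\chi\in\mathbb Z^r$.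

To imitate \eqref{eq:modeltail} we let $\Gamma$ be the set of $\chi$ for which $\|g_{0,\chi}\|_2$ is large. The difficulty is that for $\chi\notin\Gamma$ the function $g_{0,\chi}$ is small in $L^2$ only, and cannot be pulled out of an integral. Lemma~\ref{lem:bessel} does not exclude that $Z$ is partitioned into sets $E_\chi$ of small measure $\eta$ and $|g_{i,\chi}|=1_{E_\chi}$ for all $i$; then all norms are small and yet $\sum_\chi\|g_{1,\chi}\|_2\|g_{2,\chi}\|_2=1$. The average over $n$ repairs this. By the mean ergodic theorem, $\frac1N\sum_{n\le N}1_{E'}\circ R^n\to\rho(E')$ in $L^2(\rho)$, so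
\begin{equation}\label{eq:ergodic}
\frac1N\sum_{n\le N}\rho(E\cap R^{-n}E')\to\rho(E)\rho(E').
\end{equation}
In the scenario above each $\chi$ then contributes at most $\eta^2$, and the total is at most $\eta$. The proof below splits each function at a level $\kappa$, treats the small values as in the model case and the large values by \eqref{eq:ergodic}.

\begin{proposition}\label{prop:tail}
Let $k\ge2$ and $\tau>0$, and suppose that $(w_n)$ has a phase extension of degree $k$. Let $a(\chi)$ be given by \eqref{eq:a}. Then $\sum_\chi|a(\chi)|\le1$, and there is $\Gamma\subseteq\mathbb Z^r$ with $|\Gamma|\le8\cdot24^4\tau^{-5}$ and $\sum_{\chi\notin\Gamma}|a(\chi)|\le\tau/4$.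
\end{proposition}

\begin{proof}
\emph{Passing to $\mathcal Z$.} Fix $\chi$ and write $f_i=fF_{i,\chi}$, $g_i=g_{i,\chi}$. We have
\[
\prod_{i=1}^kf_i\circ R^{in}-\prod_{i=1}^kg_i\circ R^{in}=\sum_{j=1}^k\Bigl(\prod_{1\le i<j}g_i\circ R^{in}\Bigr)\,(f_j-g_j)\circ R^{jn}\Bigl(\prod_{j<i\le k}f_i\circ R^{in}\Bigr),
\]
and $\mathbb E(f_j-g_j|\mathcal Z)=0$, so by (HK2) the average over $n\le N$ of the difference tends to $0$ in $L^2(\rho)$. Integrating against $f_0$, we may replace $f_i$ by $g_i$ for $i\ge1$ in the averages of \eqref{eq:twist}. The product $\prod_{i\ge1}g_i\circ R^{in}$ is $\mathcal Z$-measurable, so $f_0$ may then be replaced by $g_0$. Put $u_i=|g_i|\in[0,1]$. Since $k\ge2$, there are at least three factors, and bounding the others by $1$ gives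
\begin{equation}\label{eq:three}
|a(\chi)|\le\limsup_{N\to\infty}\frac1N\sum_{n\le N}\int u_0\cdot u_1\circ R^n\cdot u_2\circ R^{2n}\,d\rho .
\end{equation}

\emph{Absolute convergence.} Bound $u_2$ by $1$. The Cauchy--Schwarz inequality and invariance of $\rho$ give $|a(\chi)|\le\|g_{0,\chi}\|_2\|g_{1,\chi}\|_2$. By the Cauchy--Schwarz inequality for sums and Lemma~\ref{lem:bessel},
\begin{equation}\label{eq:cs}
\sum_\chi\|g_{i,\chi}\|_2\|g_{j,\chi}\|_2\le1\qquad(0\le i,j\le k),
\end{equation}
and the first claim follows.

\emph{The tail.} Let $\kappa=\tau/24$, $\eta=\kappa^4\tau/8$ and $\Gamma=\{\chi:\|g_{0,\chi}\|_2^2>\eta\}$. Lemma~\ref{lem:bessel} gives $|\Gamma|\le1/\eta=8\cdot24^4\tau^{-5}$. For $x_0,x_1,x_2\in[0,1]$,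
\[
x_0x_1x_2\le\kappa\,x_1x_2+\kappa\,x_0x_2+1_{x_0>\kappa}\,1_{x_1>\kappa},
\]
because the first term suffices if $x_0\le\kappa$, the second if $x_1\le\kappa$, and the third otherwise. Apply this to the integrand in \eqref{eq:three}, with $E_i=\{u_i>\kappa\}$. For each $n$ the first two terms integrate to at most $\kappa\|u_1\|_2\|u_2\|_2$ and $\kappa\|u_0\|_2\|u_2\|_2$. The third integrates to $\rho(E_0\cap R^{-n}E_1)$, whose averages tend to $\rho(E_0)\rho(E_1)$ by \eqref{eq:ergodic}, and $\rho(E_i)\le\kappa^{-2}\|u_i\|_2^2$ by Chebyshev's inequality. Therefore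
\[
|a(\chi)|\le\kappa\bigl(\|g_{1,\chi}\|_2\|g_{2,\chi}\|_2+\|g_{0,\chi}\|_2\|g_{2,\chi}\|_2\bigr)+\kappa^{-4}\|g_{0,\chi}\|_2^2\|g_{1,\chi}\|_2^2 .
\]
Sum over $\chi\notin\Gamma$. By \eqref{eq:cs} the first part contributes at most $2\kappa=\tau/12$. In the second part $\|g_{0,\chi}\|_2^2\le\eta$, so it contributes at most $\kappa^{-4}\eta\sum_\chi\|g_{1,\chi}\|_2^2\le\kappa^{-4}\eta=\tau/8$. The total is less than $\tau/4$.
\end{proof}

The hypothesis $k\ge2$ was used only to have the factor $u_2$: after $u_0$ or $u_1$ is spent on the gain $\kappa$, two factors must remain for \eqref{eq:cs}.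

\section{Proofs of the theorems}\label{sec:proofs}

For a sequence $(w_n)$ in $\mathbb T^r$ let $\nu_N=\frac1N\sum_{n\le N}b(n)\delta_{w_n}$, where $\delta_w$ is the unit mass at $w$. This is a positive measure of mass at most $1$, and $\int e(\chi\cdot w)\,d\nu_N(w)$ is the average in \eqref{eq:a}.

\begin{proposition}\label{prop:density}
In the setting of Proposition~\ref{prop:tail} let $I(w)=\sum_\chi a(\chi)e(-\chi\cdot w)$. Then $I$ is continuous and nonnegative, and $\int\varphi\,d\nu_{N_s}\to\int\varphi I\,dm$ for every continuous $\varphi$. For every $y\in\mathbb T^r$ there is $w_0$ that differs from $y$ in at most $\lfloor8\cdot24^4\tau^{-5}\rfloor$ coordinates and satisfies $I(w_0)\ge a(0)-\tau/2$.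
\end{proposition}

\begin{proof}
The series converges uniformly, so $I$ is continuous and $\int e(\chi\cdot w)I(w)\,dm(w)=a(\chi)$. Thus the convergence holds for trigonometric polynomials $\varphi$. These are uniformly dense in the continuous functions and the masses are bounded, so it holds for all continuous $\varphi$. In particular $\int\varphi I\,dm\ge0$ whenever $\varphi\ge0$, and the continuous function $I$ is real and nonnegative. Since $\int I\,dm=a(0)$, there is $u$ with $I(u)\ge a(0)$. Apply Lemma~\ref{lem:few} with the set $\Gamma$ of Proposition~\ref{prop:tail} and $\theta=\tau/4$.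
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:poly}]
We prove the first assertion of Theorem~\ref{thm:poly}. Replacing $P_j$ by $P_j-P_j(0)$ and $y_j$ by $y_j-P_j(0)$ does not change the set, so let $P_j(0)=0$. With $w_n=(P_1(n),\dots,P_r(n))$ the set is $S=\{n\in\mathbb N:w_n\in U\}$. By Lemma~\ref{lem:reduce} it suffices to find $n\in S$ with $b(n)>0$ when $(X,\mu,T)$ is ergodic and standard and $\mu(A)\ge\delta$. Take a phase extension from Lemma~\ref{lem:exists} and a sequence $N_s$ as in \eqref{eq:a}. By \eqref{eq:c}, $a(0)\ge c$. Proposition~\ref{prop:density} with $\tau=c$ gives $w_0$ with $I(w_0)\ge c/2$ that differs from $y$ in at most $k_0-1<\ell$ coordinates, so $w_0\in U$. The set $V=U\cap\{I>0\}$ is open and contains $w_0$; this is the only role of $\varepsilon$, which is why $k_0$ does not depend on it. Choose a continuous $\varphi\ge0$, not identically $0$, that vanishes outside $V$. Then $\int\varphi\,d\nu_{N_s}\to\int\varphi I\,dm>0$, so $b(n)\varphi(w_n)>0$ for some $n$. This $n$ lies in $S$ and has $b(n)>0$.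

For the second assertion of Theorem~\ref{thm:poly} take $P_j=\beta_jQ$. If $q\in\mathbb Z\setminus\{0\}$ is the leading coefficient of $Q$, the coefficient of $t^k$ in $P_j$ is $q\beta_j$, and $1,q\beta_1,\dots,q\beta_r$ are independent over $\mathbb Q$. Also $Q(n)\in BH$ means $(P_1(n),\dots,P_r(n))\in U$. Theorem~\ref{thm:main} is the case $Q(t)=t^k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:popular}]
Let $w_n=n^k\beta$ and take a phase extension from Lemma~\ref{lem:exists}. By (HK3) the averages of $\prod_{i=1}^k(fF_{i,\chi})\circ R^{in}$ converge in $L^2(\rho)$. Integrating against $fF_{0,\chi}$ and using \eqref{eq:twist}, we see that the limits \eqref{eq:a} exist with $N_s=s$; in particular $L=a(0)$ exists. Proposition~\ref{prop:density} gives $w_0$ with $I(w_0)\ge L-\tau/2$ that differs from $y$ in at most $\ell-1$ coordinates, so $w_0\in U$. Let $V=U\cap\{I>L-\frac34\tau\}$, an open set containing $w_0$, and choose a continuous $\varphi$ with $0\le\varphi\le1$, not identically $0$, that vanishes outside $V$. By Proposition~\ref{prop:density} and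 Weyl's theorem,
\[
\frac1N\sum_{n\le N}\varphi(n^k\beta)\bigl(b(n)-L+\tau\bigr)\to\int\varphi\,(I-L+\tau)\,dm\ge\frac\tau4\int\varphi\,dm>0 .
\]
A term on the left is positive only if $n^k\beta\in U$ and $b(n)>L-\tau$, and each term is at most $1+\tau\le2$. So the set in the theorem has lower density at least $\frac\tau8\int\varphi\,dm$.
\end{proof}

For an exponent $d>k$ the identity (P1) involves $d+1$ times, and the set $A$ is tested at only $k+1$ of them. At time $dn$ a pure phase remains, and it annihilates every nontrivial Fourier coefficient.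

\begin{proof}[Proof of Theorem~\ref{thm:large}]
By Lemma~\ref{lem:reduce} we may assume that $(X,\mu,T)$ is ergodic and standard and $\mu(A)\ge\delta$. Let $w_n=n^d\beta$ and take a phase extension of degree $d$ from Lemma~\ref{lem:exists}; the numbers $b(n)$ still refer to $k$ returns. The argument for \eqref{eq:twist} gives
\[
b(n)\,e(\chi\cdot w_n)=\int\prod_{i=0}^k(fF_{i,\chi})\circ R^{in}\prod_{i=k+1}^dF_{i,\chi}\circ R^{in}\,d\rho .
\]
For $\chi\ne0$ we have $\mathbb E(F_{d,\chi}|\mathcal Z_{d-1})=0$ by (P2), so (HK2), applied to the $d$ functions with $1\le i\le d$, shows that $\int e(\chi\cdot w)\,d\nu_N(w)\to0$. Choose $N_s\to\infty$ such that $\nu_{N_s}(\mathbb T^r)$ converges to a number $a(0)$; by \eqref{eq:c}, $a(0)\ge c(k,\delta)>0$. Then $\int\varphi\,d\nu_{N_s}\to a(0)\int\varphi\,dm$ for trigonometric polynomials $\varphi$, and by uniform approximation for all continuous $\varphi$. The set $U$ is open and contains $y$. Taking $\varphi\ge0$ continuous, not identically $0$ and vanishing outside $U$, we find $n$ with $b(n)\varphi(n^d\beta)>0$, that is,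 $n\in BH^{1/d}$ and $b(n)>0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Griesmer}
John T. Griesmer, \emph{A set of 2-recurrence whose perfect squares do not form a set of measurable recurrence}, arXiv:2207.11851 (2022).

\bibitem{HK}
Host and Kra, \emph{Nonconventional ergodic averages and nilmanifolds}, Ann. of Math. \textbf{161} (2005).

\end{thebibliography}
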